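\title{Transitivity on $k$-faces forces vertex-transitivity in large codimension}

\begin{abstract}
We show that a convex $d$-polytope whose orthogonal symmetry group is transitive on the $k$-dimensional faces is vertex-transitive whenever $2\le k\le d-27$. Hence, for fixed $k\ge 2$, polytopes that are transitive on $k$-faces but neither on vertices nor on facets do not exist in arbitrarily large dimension. By polarity, such polytopes with $2\le k\le d-3$ must satisfy $k\le 25$ and $d\le 51$. The proof follows the feet of the perpendiculars from the center to the faces of dimensions $k-1,\dots,k+2$. It shows that a group acting transitively on $k$-faces can fail to be vertex-transitive only when the polytope is a cube.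
\end{abstract}

\section{The question and the answer}

A \emph{$d$-polytope} $P\subset\mathbb R^d$ is the convex hull of finitely many points that affinely span $\mathbb R^d$. Its \emph{symmetry group} is $\operatorname{Aut}(P)=\{g\in\mathrm O(\mathbb R^d): gP=P\}$. This group is finite, because each element is determined by the permutation it induces on the vertices, which span $\mathbb R^d$. A \emph{$j$-face} is a face of dimension $j$. For $0\le j\le d-1$, we call $P$ \emph{transitive on $j$-faces} if $\operatorname{Aut}(P)$ acts transitively on the set of $j$-faces. For $j=0$, $1$, $d-1$ one says \emph{vertex-}, \emph{edge-} and \emph{facet-transitive}.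

Transitivity on $j$-faces says that all $j$-faces are congruent and sit in $P$ in the same way. How do these $d$ properties depend on each other? The two extreme ones are independent. Let $\varepsilon_1,\dots,\varepsilon_d$ be the standard basis and let $\lambda_1,\dots,\lambda_d>0$ not all be equal. Sign changes of the coordinates are transitive on the vertices of the box $\prod_i[-\lambda_i,\lambda_i]$, whose facets have different distances from $0$. They are also transitive on the $2^d$ facets of $\operatorname{conv}\{\pm\lambda_i\varepsilon_i\}$, whose vertices have different norms. Edges behave differently. The rhombic dodecahedron in $\mathbb R^3$ is edge-transitive and not vertex-transitive (Section~\ref{sec:model}), but it is known that for $d\ge4$ edge-transitivity implies vertex-transitivity. Polarity exchanges $j$-faces with $(d-1-j)$-faces, so for $d\ge 4$ a polytope with $0$ in its interior that is transitive on $(d-2)$-faces is facet-transitive. This leaves the range $2\le k\le d-3$, and the following question, posed in \cite{GW}.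

\medskip
\noindent\textbf{Question.} \emph{Fix an integer $k\ge2$. Are there, for arbitrarily large $d\ge k+3$, convex $d$-polytopes that are transitive on $k$-faces but neither vertex-transitive nor facet-transitive?}
\medskip

For fixed $k$ and large $d$, the $k$-faces lie near the vertex end of the face lattice, and the case of edges suggests the answer no. A counting constraint points the same way: every $k$-face has to contain the same positive number of vertices from each vertex orbit (see the proof of Lemma~\ref{lem:nosimplex}). On the other hand, vertex-transitivity does fail for $k=2$, $d=8$ (Example~\ref{ex:gosset}), so a proof has to use the size of the codimension $d-k$ quantitatively. The answer is indeed no, and it follows from a statement about arbitrary groups of symmetries.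

\begin{theorem}\label{thm:main}
Let $2\le k\le d-27$, let $\Gamma\subset\mathrm O(\mathbb R^d)$ be a finite group, and let $P$ be a $\Gamma$-invariant $d$-polytope such that $\Gamma$ is transitive on the $k$-faces of $P$. Then either $\Gamma$ is transitive on the vertices of $P$, or $P$ is a cube centered at $0$.
\end{theorem}

\begin{corollary}\label{cor:vertex}
If $2\le k\le d-27$, every $d$-polytope that is transitive on $k$-faces is vertex-transitive. Hence for fixed $k\ge2$ and $d\ge k+27$ there is no $d$-polytope that is transitive on $k$-faces but neither vertex- nor facet-transitive.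
\end{corollary}

\begin{corollary}\label{cor:facet}
If $26\le k\le d-3$, every $d$-polytope that is transitive on $k$-faces is facet-transitive. Hence a $d$-polytope that is transitive on $k$-faces for some $2\le k\le d-3$, but neither vertex- nor facet-transitive, has $k\le25$ and $d\le k+26\le51$.
\end{corollary}

So only finitely many pairs $(d,k)$ can occur at all. Whether such polytopes exist in this finite range is not decided here.

We work with a group $\Gamma$ in place of $\operatorname{Aut}(P)$ because the proofs translate $P$ and pass to a polar, and a translation can enlarge the symmetry group. Three examples show the limits of Theorem~\ref{thm:main}.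

\begin{example}[the cube occurs]\label{ex:cube}
Let $\Gamma$ be the group of signed permutation matrices with an even number of entries $-1$, acting on $[-1,1]^d$. A $k$-face is given by fixing $d-k$ coordinates to $\pm1$, and some signed permutation maps any $k$-face to any other. If $1\le k\le d-1$ and this map has an odd number of entries $-1$, compose it with the sign change of a free coordinate of the target face. So $\Gamma$ is transitive on $k$-faces. It has two vertex orbits, distinguished by the product of the coordinates.
\end{example}

\begin{example}[$27$ cannot be replaced by $6$]\label{ex:gosset}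
Gosset's polytope $4_{21}\subset\mathbb R^8$ has two orbits of facets, namely $17280$ simplices and $2160$ cross-polytopes, while the group $W(E_8)$ is transitive on its $483840$ five-dimensional faces \cite{Cox}. Its polar is therefore transitive on $2$-faces, with $k=2=d-6$, but not on vertices; in particular it is not a cube centered at $0$. (It is facet-transitive, so it is not an example for the Question.)
\end{example}

\begin{example}[$k\ge2$ is needed]\label{ex:hexagons}
Let $P\subset\mathbb R^{2n}$ be the product of $n$ copies of a regular hexagon centered at $0$. An edge of $P$ is a product of an edge in one factor and vertices in the others, so the group $G$ generated by the symmetries of the factors and the permutations of the factors is transitive on edges. Color the vertices of the hexagon alternately $\pm1$, and color a vertex of $P$ by the product of the colors of its components. Each element of $G$ preserves all colors or reverses all colors; let $\Gamma$ consist of those that preserve them. Every edge of $P$ is mapped to itself by a color-reversing reflection in one factor, so $\Gamma$ is still transitive on edges, by the argument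 of Example~\ref{ex:cube}. But $\Gamma$ is not transitive on vertices, and $P$ has $6^n\ne 2^{2n}$ vertices, so it is not a cube. Thus Theorem~\ref{thm:main} fails for $k=1$ in every even dimension.
\end{example}

\section{The method on the rhombic dodecahedron and the cube}\label{sec:model}

The geometry is easiest to see for $k=1$, where all steps but the last are valid. Let $\Gamma$ be transitive on the edges of $P$ but not on the vertices, and let $0$ be an interior point. All lines spanned by edges have the same distance $R$ from $0$, so they touch the sphere of radius $R$, and the touching points turn out to lie inside the edges. All tangent segments from a vertex $v$ to the sphere have the same length $e_v=\sqrt{|v|^2-R^2}$. The plane of a $2$-face $H$ cuts the sphere in a circle that touches all edges of $H$; let $h_H$ be its radius. If $\delta$ is the angle of $H$ at $v$, the right triangle formed by $v$, the center of the circle and a touching point gives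
\[
h_H=e_v\tan(\delta/2).
\]
So large angles sit at vertices with small $e_v$. Put $e_0=\min_ve_v$. If $h_H<e_0$, all angles of $H$ are acute; then all exterior angles exceed $\pi/2$ and sum to $2\pi$, so $H$ is a triangle. But every edge must join vertices of two different orbits, and there are only two orbits, so there are no triangles. Hence $h_H\ge e_0$ for all $H$, and at a vertex with $e_v=e_0$ every $2$-face has an angle at least $\pi/2$. A lemma on cones then shows that such a vertex has exactly $d$ edges, whose directions $u_1,\dots,u_d$ are a basis with $\langle u_i,u_j\rangle\le0$ for $i\neq j$.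

Take the rhombic dodecahedron $P=\{x\in\mathbb R^3:|x_i|+|x_j|\le2\text{ for }i\ne j\}$. Its facet $x_1+x_2=2$ is described by $|x_3|\le\min(x_1,x_2)$, so it is the rhombus with vertices $(2,0,0)$, $(1,1,1)$, $(0,2,0)$, $(1,1,-1)$. The signed permutations are transitive on the edges, and the vertices have norms $\sqrt3$ and $2$. The edge from $v=(1,1,1)$ to $v'=(2,0,0)$ has direction $u_1=(1,-1,-1)/\sqrt3$, so
\[
e_v=-\langle v,u_1\rangle=\tfrac1{\sqrt3},\qquad R^2=3-\tfrac13=\tfrac83,\qquad e_{v'}=\tfrac2{\sqrt3},\qquad h_H^2=R^2-2=\tfrac23 .
\]
Thus $e_v<h_H<e_{v'}$. At $v$ there are three edges, with directions $(1,-1,-1)/\sqrt3$ and its permutations and with pairwise inner products $-\frac13$, as predicted. At $v'$ there are four edges and acute angles.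

What prevents such an example in high dimension? From $|u_1+\dots+u_d|^2>0$, the average of $-\langle u_i,u_j\rangle$ over pairs is less than $\frac1{d-1}$. For $d=3$ this bound is $\frac12$ and leaves room for $\frac13$. For large $d$ some three of the $u_i$ are nearly orthogonal. They span a $3$-face $K$, whose affine hull cuts the sphere in a $2$-sphere of some radius $g_K$ touching all edges of $K$. The ratio $g_K^2/e_0^2$ is determined by $u_1,u_2,u_3$, and it controls the shape of all of $K$. For the rhombic dodecahedron ($K=P$, $g_K=R$) it equals $8$. For the cube $[-1,1]^d$ the point of a $j$-face nearest to $0$ has squared norm $d-j$, so $e_0=h_H=1$ and the ratio is $2$. We shall see that the ratio is always at least $2$, that a nearly orthogonal triple makes it less than $\frac94$, and that a ratio less than $\frac94$ forces $K$ to be a rectangular box.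

For general $k$, faces of dimensions $k-1,k,k+1,k+2$ take the roles of vertices, edges, $2$-faces and $3$-faces. Once one $(k+2)$-face is a box, one $k$-face is a cube, hence all are. For $k\ge2$ this makes all $2$-faces squares, and then $P$ is a cube.

\section{Background on polytopes}\label{sec:background}

For a polytope $Q$ in a Euclidean space, $\operatorname{aff}Q$ is its affine hull, $\operatorname{dir}Q$ is the linear space parallel to $\operatorname{aff}Q$, and $\operatorname{relint}Q$ is the interior of $Q$ in $\operatorname{aff}Q$. Let $n=\dim Q$. \emph{Facets} and \emph{ridges} of $Q$ are its faces of dimensions $n-1$ and $n-2$, and two facets are \emph{adjacent} if they meet in a ridge. A \emph{box} is a set $x+\sum_i[0,\ell_i]\,b_i$ with $b_1,\dots,b_n$ orthonormal and $\ell_i>0$; it is a \emph{cube} if all $\ell_i$ are equal. Faces of boxes are boxes, and faces of cubes are cubes of the same edge length. We use the following standard facts.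

\begin{itemize}
\item[(P1)] \emph{Face lattice.} A $j$-face lies in a $j'$-face for every $j\le j'\le n$. A ridge lies in exactly two facets. There are at least $n+1$ facets, with equality only for a simplex. The graph of vertices and edges is connected.
\item[(P2)] \emph{Adjacency test.} A point of $Q$ lies in the relative interior of a unique face, and it lies in the same facets as that face. A face of codimension $q$ lies in at least $q$ facets, and a facet lies only in itself. So if a point of $Q$ lies in exactly two facets, these are adjacent.
\item[(P3)] \emph{Normals.} Let $H_i$ be the facets, $N_i\in\operatorname{dir}Q$ their outer unit normals, $o\in\operatorname{relint}Q$, and $\rho_i>0$ the distance from $o$ to $\operatorname{aff}H_i$. Then $Q=\{x\in\operatorname{aff}Q:\langle x-o,N_i\rangle\le\rho_i\text{ for all }i\}$, and $H_i$ is the set of points of $Q$ with equality in the $i$-th inequality. The $N_i$ are distinct and span $\operatorname{dir}Q$. A ray from $o$ in $\operatorname{aff}Q$ meets the relative boundary in exactly one point.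
\item[(P4)] \emph{Minkowski's relation.} $\sum_ia_iN_i=0$, where $a_i>0$ is the $(n-1)$-volume of $H_i$. (Project along a unit vector $v$: the facets with $\langle N_i,v\rangle>0$ and those with $\langle N_i,v\rangle<0$ cover the same shadow, and $H_i$ contributes the volume $a_i|\langle N_i,v\rangle|$.)
\item[(P5)] \emph{Tangent cones.} Let $G$ be a nonempty face of $Q$ and $y\in\operatorname{relint}G$. The cone $T=\{\lambda(x-y):x\in Q,\lambda\ge0\}$ does not depend on $y$, and $T=\operatorname{dir}G\oplus C(G,Q)$, where $C(G,Q)=T\cap(\operatorname{dir}G)^\perp$ is a pointed polyhedral cone spanning $\operatorname{dir}Q\cap(\operatorname{dir}G)^\perp$. The map $G'\mapsto C(G,G')$ is an inclusion-preserving bijection from the faces $G'$ with $G\subset G'\subset Q$ to the faces of $C(G,Q)$, and $\dim C(G,G')=\dim G'-\dim G$. If $\dim G'=\dim G+1$, then $C(G,G')$ is a ray; its unit generator $u_{G,G'}$ is the inner unit normal of the facet $G$ of $G'$. These rays are the extreme rays of $C(G,Q)$ and generate it.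
\item[(P6)] \emph{Polarity.} If $Q\subset\mathbb R^d$ is a $d$-polytope with $0$ in its interior, so is $Q^\circ=\{y:\langle x,y\rangle\le1\text{ for all }x\in Q\}$, and $Q^{\circ\circ}=Q$. Sending a face $G$ to $\{y\in Q^\circ:\langle x,y\rangle=1\text{ for all }x\in G\}$ is a bijection from the $j$-faces of $Q$ to the $(d-1-j)$-faces of $Q^\circ$. Moreover $\operatorname{Aut}(Q^\circ)=\operatorname{Aut}(Q)$, and the bijection commutes with this group.
\end{itemize}

Let $G$ be a ridge of $Q$, contained in the facets $G_1,G_2$, and put $u_i=u_{G,G_i}$. The \emph{dihedral angle} of $Q$ at $G$ is the angle $\delta\in(0,\pi)$ between $u_1$ and $u_2$. The outer unit normal $N_i$ of $G_i$ lies in the plane $\operatorname{dir}Q\cap(\operatorname{dir}G)^\perp=\operatorname{span}(u_1,u_2)$, is orthogonal to $u_i$, and has negative inner product with the other vector. In coordinates $u_1=(1,0)$, $u_2=(\cos\delta,\sin\delta)$ we get $N_1=(0,-1)$ and $N_2=(-\sin\delta,\cos\delta)$. This gives two facts.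

\begin{itemize}
\item[(D1)] $\langle N_1,N_2\rangle=-\cos\delta$.
\item[(D2)] If $y\in\operatorname{aff}G$ and $a_1,a_2>0$, then $y+a_1u_1+a_2u_2$ lies strictly on the inner side of $\operatorname{aff}G_1$ and of $\operatorname{aff}G_2$ in $\operatorname{aff}Q$.
\end{itemize}

\section{Centering and polarity}\label{sec:reduction}

Since symmetries are linear, the position of $0$ matters. The vertex centroid $b$ of $P$, the average of all vertices, is an interior point fixed by every symmetry, so a group $\Gamma$ preserving $P$ also preserves $P-b$ and acts on its faces in the same way. The heart of the paper is the centered case.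

\begin{proposition}\label{prop:centered}
In the situation of Theorem~\ref{thm:main}, assume that the vertex centroid of $P$ is $0$ and that $\Gamma$ is not transitive on the vertices. Then $P$ is a cube.
\end{proposition}

To undo the translation we need one observation.

\begin{lemma}\label{lem:fix}
Let $\Gamma\subset\mathrm O(\mathbb R^d)$ be a group that preserves a $d$-dimensional cube centered at $0$ and is transitive on its $k$-faces for some $0\le k\le d-1$. Then $\Gamma$ fixes no vector $b\ne0$.
\end{lemma}

\begin{proof}
Let $\varepsilon_1,\dots,\varepsilon_d$ be an orthonormal basis along the edges and let $2\lambda$ be the edge length. The centers of the $k$-faces are the points $\lambda\sum_{i\in S}\pm\varepsilon_i$ with $|S|=d-k\ge1$, and $\Gamma$ is transitive on them. If $\Gamma$ fixes $b$, then $\langle b,gc\rangle=\langle g^{-1}b,c\rangle=\langle b,c\rangle$ for $g\in\Gamma$, so $\langle b,\cdot\rangle$ is constant on the centers. Two centers that differ only in the sign of $\varepsilon_i$ give $2\lambda\langle b,\varepsilon_i\rangle=0$, for every $i$.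
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:centered}]
Suppose that $\Gamma$ is not transitive on vertices, and let $b$ be the vertex centroid. By Proposition~\ref{prop:centered}, $P-b$ is a cube, and it is centered at $0$ because its vertex centroid is $0$. As $\Gamma$ fixes $b$, Lemma~\ref{lem:fix} gives $b=0$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:vertex}]
Apply Theorem~\ref{thm:main} with $\Gamma=\operatorname{Aut}(P)$. If $P$ is a cube centered at $0$, the sign changes along its edge directions belong to $\operatorname{Aut}(P)$ and are transitive on vertices.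
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:facet}]
Let $\Gamma=\operatorname{Aut}(P)$, let $b$ be the vertex centroid of $P$, and let $Q=(P-b)^\circ$. By (P6), $\Gamma$ preserves $Q$ and is transitive on its $k'$-faces, where $k'=d-1-k\ge2$ and $d-k'=k+1\ge27$. By Theorem~\ref{thm:main}, either $\Gamma$ is transitive on the vertices of $Q$, that is, on the facets of $P$, or $Q$ is a cube centered at $0$. In the second case $b=0$ by Lemma~\ref{lem:fix}, so $P=Q^\circ$ is a regular cross-polytope centered at $0$, which is facet-transitive. For the last sentence, a polytope that is not facet-transitive has $k\le25$, and one that is not vertex-transitive has $d\le k+26$ by Corollary~\ref{cor:vertex}.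
\end{proof}

The rest of the paper proves Proposition~\ref{prop:centered}.

\section{Non-acute angles: simplicial cones and boxes}\label{sec:rigidity}

This section collects the rigidity statements, which involve no group.

\begin{lemma}\label{lem:independent}
Let $v_1,\dots,v_N$ be vectors with $\langle v_i,v_j\rangle\le0$ for $i\ne j$, and suppose that some $y$ has $\langle y,v_i\rangle>0$ for all $i$. Then $v_1,\dots,v_N$ are linearly independent. Consequently, at most $n+1$ vectors in an $n$-dimensional Euclidean space have pairwise negative inner products.
\end{lemma}

\begin{proof}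
Write a linear relation as $x:=\sum_{i\in I}a_iv_i=\sum_{j\in J}b_jv_j$ with $I\cap J=\emptyset$ and all $a_i,b_j>0$. Then $|x|^2=\sum a_ib_j\langle v_i,v_j\rangle\le0$, so $x=0$. Pairing both sums with $y$ gives $I=J=\emptyset$. If $v_1,\dots,v_N$ have pairwise negative inner products, apply this to $v_1,\dots,v_{N-1}$ with $y=-v_N$ to get $N-1\le n$.
\end{proof}

In the applications, angles are known only inside $2$-faces of a cone. The next lemma extends the sign condition to all pairs. A cone generated by a basis is \emph{simplicial}; its $q$-dimensional faces are exactly the cones generated by $q$-element subsets of the basis.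

\begin{lemma}\label{lem:cone}
Let $C$ be a pointed polyhedral cone spanning an $m$-dimensional Euclidean space, and let $u_1,\dots,u_N$ be the unit generators of its extreme rays. Suppose $\langle u_i,u_j\rangle\le0$ whenever $u_i,u_j$ span a $2$-face of $C$. Then $N=m$, the cone $C$ is simplicial, and $\langle u_i,u_j\rangle\le0$ for all $i\ne j$.
\end{lemma}

\begin{proof}
Since $C$ is pointed, there is $y$ with $\langle y,u_l\rangle>0$ for all $l$. The slice $\{x\in C:\langle y,x\rangle=1\}$ is a polytope with vertices $p_l=u_l/\langle y,u_l\rangle$, and its edges correspond to the $2$-faces of $C$. Fix $i\ne j$. By (P5) at the vertex $p_i$, the vector $p_j-p_i$ is a nonnegative combination of the vectors $p_l-p_i$ with $p_l$ a neighbor of $p_i$. Hence $u_j=tu_i+\sum_lc_lu_l$ with $t\in\mathbb R$ and $c_l\ge0$, where $l$ runs over the indices for which $u_i,u_l$ span a $2$-face. If $t>0$, then $u_j$ is a sum of two elements of $C$, and both lie on the ray of $u_j$ because this ray is extreme; this would give $u_i=u_j$. So $t\le0$, and $\langle u_i,u_j\rangle=t+\sum_lc_l\langle u_i,u_l\rangle\le0$. By Lemma~\ref{lem:independent} the $u_l$ are linearly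 independent, and they span the space.
\end{proof}

The second rigidity statement recognizes boxes. It concerns polytopes in which all dihedral angles are at least $\pi/2$, while no two normals are much closer than a right angle.

\begin{lemma}\label{lem:box}
Let $K$ be a polytope of dimension $n\ge2$, let $o\in\operatorname{relint}K$, and let $N_i$ and $\rho_i$ be the outer unit normals of the facets and their distances from $o$. Suppose that
\begin{itemize}
\item[(i)] $1\le\rho_i<\sqrt5/2$ for all $i$,
\item[(ii)] $\langle N_i,N_j\rangle<\frac19$ for all $i\ne j$,
\item[(iii)] $\langle N_i,N_j\rangle\ge0$ whenever the facets $i$ and $j$ are adjacent.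
\end{itemize}
Then $K$ is a box.
\end{lemma}

For a polygon this is a count of exterior angles. Each is at most $\pi/2$ by (iii), each exceeds $2\pi/5$ by (ii) since $\cos(2\pi/5)=(\sqrt5-1)/4>\frac19$, and they sum to $2\pi$. So there are fewer than five, hence four right angles. In higher dimension there is no cyclic order of the facets. Instead we show that non-adjacent facets are nearly opposite, so that a facet has at most one non-adjacent partner, and we let Minkowski's relation play the role of the angle sum.

\begin{proof}
\emph{(a) If $i\ne j$ and $c:=\langle N_i,N_j\rangle>-\frac34$, then $i$ and $j$ are adjacent.} We have $-\frac34<c<\frac19$. Put $z=\alpha N_i+\beta N_j$ with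
\[
\alpha=\frac{\rho_i-c\rho_j}{1-c^2},\qquad\beta=\frac{\rho_j-c\rho_i}{1-c^2},
\]
so that $\langle z,N_i\rangle=\alpha+c\beta=\rho_i$ and $\langle z,N_j\rangle=c\alpha+\beta=\rho_j$. Both numerators exceed $1-\frac19\cdot\frac{\sqrt5}2>0$, so $\alpha,\beta>0$, and $\alpha+\beta=\frac{\rho_i+\rho_j}{1+c}<4\sqrt5$. For $l\ne i,j$, (ii) gives $\langle z,N_l\rangle<\frac19(\alpha+\beta)<\frac{4\sqrt5}9<1\le\rho_l$, because $80<81$. By (P3), $o+z$ is a point of $K$ lying in exactly the facets $i$ and $j$, and (P2) applies.

\emph{(b) Each facet is non-adjacent to at most one other facet.} Suppose $i$ is non-adjacent to $j$ and $l$, with $i,j,l$ distinct. By (a), $N_j=-xN_i+p$ and $N_l=-yN_i+q$ with $x,y\ge\frac34$, $p,q\perp N_i$, and $|p|^2=1-x^2\le\frac7{16}$, $|q|^2=1-y^2\le\frac7{16}$. Then $\langle N_j,N_l\rangle\ge xy-|p||q|\ge\frac9{16}-\frac7{16}=\frac18>\frac19$, contradicting (ii).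

\emph{(c) The normals.} By (b) the facets split into classes of size $1$ or $2$ such that facets in different classes are adjacent. With $a_i>0$ as in (P4), put $Y_{\mathcal C}=\sum_{i\in\mathcal C}a_iN_i$ for each class $\mathcal C$. By (iii), $\langle Y_{\mathcal C},Y_{\mathcal C'}\rangle\ge0$ for $\mathcal C\ne\mathcal C'$, so $0=|\sum_{\mathcal C}Y_{\mathcal C}|^2\ge\sum_{\mathcal C}|Y_{\mathcal C}|^2$ and all $Y_{\mathcal C}$ vanish. Hence no class has size $1$, and a class $\{i,j\}$ has $a_iN_i=-a_jN_j$, that is, $N_j=-N_i$. A facet $l\notin\{i,j\}$ is adjacent to both $i$ and $j$, so $\langle N_i,N_l\rangle\ge0$ and $-\langle N_i,N_l\rangle\ge0$, whence $\langle N_i,N_l\rangle=0$. The normals span $\operatorname{dir}K$, so they are the vectors $\pm b_1,\dots,\pm b_n$ for an orthonormal basis of $\operatorname{dir}K$, and (P3) describes $K$ as a box.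
\end{proof}

\section{Feet of perpendiculars and the $(k+1)$-faces}\label{sec:feet}

From now on $P$ and $\Gamma$ are as in Proposition~\ref{prop:centered}. In particular $0$ is an interior point of $P$. The letters $E,F,H,K$ always denote faces of $P$ of dimensions $k-1$, $k$, $k+1$, $k+2$.

The failure of vertex-transitivity enters the proof only through the following lemma.

\begin{lemma}\label{lem:nosimplex}
No $(k+1)$-face $H$ is a simplex.
\end{lemma}

\begin{proof}
Let $O$ be a vertex orbit of $\Gamma$. By transitivity on $k$-faces, $|F\cap O|$ is the same for all $F$, and it is positive because a vertex in $O$ lies in some $k$-face. So every $F$, and hence every $H$, meets every orbit. There are at least two orbits; choose vertices $v\in O$ and $w\notin O$ of $H$. If $H$ were a simplex, the facets of $H$ opposite $v$ and opposite $w$ would be $k$-faces containing $|H\cap O|-1$ and $|H\cap O|$ vertices of $O$.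
\end{proof}

To turn transitivity into metric information we attach a point to each face $G$ of $P$: its \emph{foot} $o_G$ is the point of $\operatorname{aff}G$ nearest to $0$, characterized by $o_G\in\operatorname{aff}G$ and $o_G\perp\operatorname{dir}G$. For $g\in\Gamma$ we have $o_{gG}=g\,o_G$, so
\[
R:=|o_F|\ \text{ is the same for all $k$-faces $F$.}
\]
If $G\subset G'$, both feet lie in $\operatorname{aff}G'$ and both are orthogonal to $\operatorname{dir}G$. Hence
\begin{equation}\label{eq:pyth}
o_G-o_{G'}\in\operatorname{dir}G'\cap(\operatorname{dir}G)^\perp,\qquad |o_G-o_{G'}|^2=|o_G|^2-|o_{G'}|^2,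
\end{equation}
where the second part holds because $o_{G'}\perp\operatorname{dir}G'$. In particular $|o_G-o_{G'}|$ is the distance from $o_{G'}$ to $\operatorname{aff}G$. Since $R$ is constant, the quantities
\[
e_E=\sqrt{|o_E|^2-R^2},\qquad h_H=\sqrt{R^2-|o_H|^2},\qquad g_K=\sqrt{R^2-|o_K|^2}
\]
equal $|o_E-o_F|$ for \emph{every} $F\supset E$, $|o_H-o_F|$ for \emph{every} $F\subset H$, and $|o_K-o_F|$ for \emph{every} $F\subset K$.

Lengths alone do not determine angles: we need to know on which side of a facet a foot lies. When the foot lies inside its face, the following holds.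

\begin{lemma}\label{lem:foot}
Let $G\subset G'\subset Q$ be faces with $\dim G'=\dim G+1$ and $o_{G'}\in\operatorname{relint}G'$. Put $t=|o_G-o_{G'}|$ and $u=u_{G,G'}$. Then $t>0$, $o_{G'}=o_G+tu$, and $\langle o_Q-o_G,u\rangle=t$.
\end{lemma}

\begin{proof}
By \eqref{eq:pyth}, $o_{G'}-o_G$ lies on the line $\operatorname{dir}G'\cap(\operatorname{dir}G)^\perp=\mathbb Ru$. As $u$ is the inner normal of the facet $G$ of $G'$, a point $x\in\operatorname{relint}G'$ has $\langle x-o_G,u\rangle>0$. This gives the first two claims. Finally $o_Q-o_{G'}\perp\operatorname{dir}G'\ni u$ by \eqref{eq:pyth}.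
\end{proof}

\begin{lemma}\label{lem:Finside}
$o_F\in\operatorname{relint}F$ for every $k$-face $F$.
\end{lemma}

\begin{proof}
By transitivity it suffices to find one such $F$. Let $y$ minimize $|x|$ over the union of all $k$-faces. Then $y\ne0$, since $0$ is an interior point, and $y\in\operatorname{relint}G$ for a face $G$ of dimension $j\le k$. Suppose $j<k$. Each $(j+1)$-face $G'\supset G$ lies in a $k$-face, so for $x\in G'$ the function $t\mapsto|y+t(x-y)|^2$ on $[0,1]$ is minimal at $t=0$, which gives $\langle x-y,y\rangle\ge0$. Thus $\langle\cdot,y\rangle\ge0$ on the tangent cone $\operatorname{dir}G\oplus C(G,G')$ of each such $G'$. By (P5) these cones generate the tangent cone $T$ of $P$ at $y$, so $\langle\cdot,y\rangle\ge0$ on $T$. But $-y=0-y\in T$ and $\langle-y,y\rangle<0$. Hence $j=k$. Then $y$ is a local minimum of the convex function $|x|$ on $\operatorname{aff}G$, so $y=o_G\in\operatorname{relint}G$.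
\end{proof}

By Lemmas~\ref{lem:foot} and \ref{lem:Finside}, $e_E>0$ for all $E$. We now obtain the formula of Section~\ref{sec:model} in general; see the left half of Figure~\ref{fig:kites}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\draw[thick] (110:2.3)--(0,0)--(0:2.3);
\draw (0,0)--(55:2.615);
\draw[dashed] (0:1.5)--(55:2.615)--(110:1.5);
\draw (0:0.5) arc (0:55:0.5);
\node at (27:0.85) {$\delta/2$};
\foreach \p in {(0,0),(0:1.5),(110:1.5),(55:2.615)} \fill \p circle (1.3pt);
\node[below left] at (0,0) {$o_E$};
\node[below] at (0:1.5) {$o_F$};
\node[left] at (110:1.5) {$o_{F'}$};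
\node[above right] at (55:2.615) {$o_H$};
\node[below] at (0:0.75) {$e_E$};
\node[left] at (110:0.75) {$e_E$};
\node[right] at (1.5,1.07) {$h_H$};
\begin{scope}[xshift=5cm]
\draw[thick] (105:2.3)--(0,0)--(0:2.4);
\draw (0,0)--(45:2.4);
\draw[dashed] (0:1.697)--(45:2.4)--(105:1.2);
\draw (0:0.5) arc (0:45:0.5);
\draw (45:0.4) arc (45:105:0.4);
\node at (21:0.8) {$\beta_1$};
\node at (76:0.68) {$\beta_2$};
\foreach \p in {(0,0),(0:1.697),(105:1.2),(45:2.4)} \fill \p circle (1.3pt);
\node[below left] at (0,0) {$o_F$};
\node[below] at (0:1.697) {$o_{H_1}$};
\node[left] at (105:1.2) {$o_{H_2}$};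
\node[above right] at (45:2.4) {$o_K$};
\node[below] at (0:0.85) {$h_{H_1}$};
\node[left] at (105:0.6) {$h_{H_2}$};
\node[right] at (1.697,0.85) {$\rho_{H_1}$};
\node[below right] at (45:1.45) {$g$};
\end{scope}
\end{tikzpicture}
\caption{Cross-sections orthogonal to a ridge. The thick lines are the traces of the two facets through the ridge, the dots are feet of perpendiculars from $0$, and each dashed segment is perpendicular to the thick line it ends on. Left: a $(k+1)$-face $H$ at its ridge $E$; the picture is symmetric, so $h_H=e_E\tan(\delta/2)$ for the dihedral angle $\delta$. Right: a $(k+2)$-face $K$ at its ridge $F$; the lengths $h_{H_1},h_{H_2}$ may differ, and the dihedral angle is $\beta_1+\beta_2$.}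
\label{fig:kites}
\end{figure}

\begin{lemma}\label{lem:H}
Let $H$ be a $(k+1)$-face. If $E$ is a ridge of $H$ and $\delta$ is the dihedral angle of $H$ at $E$, then
\begin{equation}\label{eq:tan}
h_H=e_E\tan(\delta/2)>0 .
\end{equation}
Moreover $o_H\in\operatorname{relint}H$, the point $o_H$ has distance $h_H$ from the affine hull of every facet of $H$, and $H$ contains the ball of radius $h_H$ about $o_H$ in $\operatorname{aff}H$.
\end{lemma}

\begin{proof}
Let $F,F'$ be the facets of $H$ containing $E$, and put $u=u_{E,F}$, $u'=u_{E,F'}$, $e=e_E$. The vector $w=o_H-o_E$ lies in $\operatorname{span}(u,u')$ by \eqref{eq:pyth}, and $\langle w,u\rangle=\langle w,u'\rangle=e$ by Lemma~\ref{lem:foot}. These two equations determine $w$, and $w=e(u+u')/(1+\cos\delta)$ solves them. So $|w|^2=2e^2/(1+\cos\delta)$. Also $|w|^2=|o_E|^2-|o_H|^2=e^2+h_H^2$, and therefore $h_H^2=e^2\,\frac{1-\cos\delta}{1+\cos\delta}=e^2\tan^2(\delta/2)$.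

By (D2), $o_H=o_E+w$ lies strictly on the inner side of $F$. Every facet $F$ of $H$ contains a ridge of $H$, so $o_H\in\operatorname{relint}H$. The distance from $o_H$ to $\operatorname{aff}F$ is $|o_H-o_F|=h_H$, and the claim on the ball follows from (P3).
\end{proof}

Put $e_0=\min_Ee_E>0$. By \eqref{eq:tan}, the dihedral angle of $H$ at $E$ is at least $\pi/2$ exactly when $h_H\ge e_E$. The next lemma generalizes the fact that a polygon with acute angles is a triangle. The difficulty is that \eqref{eq:tan} speaks only about adjacent facets; the equal distances $h_H$ let us show that the two closest normals belong to adjacent facets.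

\begin{lemma}\label{lem:hbig}
$h_H\ge e_0$ for every $(k+1)$-face $H$.
\end{lemma}

\begin{proof}
Suppose $h:=h_H<e_0$. Then all dihedral angles of $H$ are less than $\pi/2$, so by (D1) the outer unit normals $n_F$ of adjacent facets have negative inner product. Choose facets $F\ne F'$ of $H$ with $c=\langle n_F,n_{F'}\rangle$ maximal. The normals are distinct, so $c<1$, and $c>-1$ since three vectors cannot be pairwise opposite. Put $z=\frac h{1+c}(n_F+n_{F'})$. Then $\langle z,n_F\rangle=\langle z,n_{F'}\rangle=h$, and $\langle z,n_{F''}\rangle\le\frac{2c}{1+c}h<h$ for every other facet $F''$. All facets have distance $h$ from $o_H$, so by (P3) the point $o_H+z$ belongs to $H$ and lies in exactly $F$ and $F'$. By (P2) these facets are adjacent, so $c<0$. Thus all normals have pairwise negative inner products in a space of dimension $k+1$. By Lemma~\ref{lem:independent} there are at most $k+2$ facets, so $H$ is a simplex by (P1), contradicting Lemma~\ref{lem:nosimplex}.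
\end{proof}

\begin{remark}
Without Lemma~\ref{lem:nosimplex} the statement is false. In the regular cross-polytope every $H$ is a regular simplex, whose $k+2$ normals sum to $0$ and have equal inner products $-\frac1{k+1}$. So all dihedral angles of $H$ are acute and $h_H<e_0$.
\end{remark}

\section{Minimal faces and the $(k+2)$-faces}\label{sec:K}

Call $E$ \emph{minimal} if $e_E=e_0$. Some $k$-face contains a minimal $E$, and $e_{gE}=e_E$ for $g\in\Gamma$, so \emph{every $F$ contains a minimal $E$}. Around a minimal face, $P$ is combinatorially as simple as possible.

\begin{lemma}\label{lem:minimal}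
Let $E$ be minimal and $m=d-k+1$. Exactly $m$ of the $k$-faces contain $E$, say $F_1,\dots,F_m$. The vectors $u_i=u_{E,F_i}$ are linearly independent, and $\langle u_i,u_j\rangle\le0$ for $i\ne j$. The faces $G\supset E$ of dimension $k-1+q$ correspond bijectively to the $q$-element subsets $I\subset\{1,\dots,m\}$, where $C(E,G)$ is generated by the $u_i$, $i\in I$.
\end{lemma}

\begin{proof}
By (P5), $C(E,P)$ is a pointed cone of dimension $d-(k-1)=m$ with extreme rays generated by the $u_{E,F}$, $F\supset E$, and its $2$-faces are the cones $C(E,H)$, $H\supset E$. The angle between the generators of $C(E,H)$ is the dihedral angle of $H$ at $E$, which is at least $\pi/2$ because $h_H\ge e_0=e_E$. Apply Lemma~\ref{lem:cone} and (P5).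
\end{proof}

Minimal faces may be rare among the $(k-1)$-faces, but every $F$ contains one. This is the reason to go up to dimension $k+2$: the ridges of $K$ are $k$-faces, so \emph{all} dihedral angles of $K$ can be computed at minimal faces.

\begin{lemma}\label{lem:Kangles}
All dihedral angles of every $(k+2)$-face $K$ are at least $\pi/2$.
\end{lemma}

\begin{proof}
Let $F$ be a ridge of $K$, let $H_1,H_2$ be the facets of $K$ containing it, and let $v_i=u_{F,H_i}$. Take a minimal $E\subset F$. By Lemma~\ref{lem:minimal}, there are three distinct generators $u_0,u_1,u_2$ of $C(E,P)$ such that $F$ corresponds to $u_0$ and $H_i$ to $\{u_0,u_i\}$. Then $\operatorname{dir}F=\operatorname{dir}E\oplus\mathbb Ru_0$, and the tangent cone of $H_i$ along $F$ is the half-space $\operatorname{dir}F+\mathbb R_{\ge0}u_i$. So $v_i$ is a positive multiple of the component $u_i-\langle u_i,u_0\rangle u_0$ of $u_i$ orthogonal to $\operatorname{dir}F$. We compute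
\[
\bigl\langle u_1-\langle u_1,u_0\rangle u_0,\ u_2-\langle u_2,u_0\rangle u_0\bigr\rangle=\langle u_1,u_2\rangle-\langle u_1,u_0\rangle\langle u_2,u_0\rangle\le0,
\]
since all three inner products are $\le0$.
\end{proof}

We now express the data of Lemma~\ref{lem:box} for $K$ through the single ratio $g_K/e_0$. The symmetry used in Lemma~\ref{lem:H} is no longer available, because the facets of $K$ may have different values $h_H$. Lemma~\ref{lem:Kangles} replaces it.

\begin{lemma}\label{lem:K}
Let $K$ be a $(k+2)$-face and $g=g_K$. Then $o_K\in\operatorname{relint}K$. Let $\rho_H$ be the distance from $o_K$ to $\operatorname{aff}H$ and $N_H$ the outer unit normal, for the facets $H$ of $K$. Then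
\begin{itemize}
\item[(a)] $e_0\le\rho_H\le\sqrt{g^2-e_0^2}$ for all $H$,
\item[(b)] $\langle N_H,N_{H'}\rangle\le1-2e_0^2/g^2$ for all $H\ne H'$,
\item[(c)] $\langle N_H,N_{H'}\rangle\ge0$ whenever $H$ and $H'$ are adjacent in $K$.
\end{itemize}
\end{lemma}

\begin{proof}
Part (c) is (D1) together with Lemma~\ref{lem:Kangles}.

\emph{The foot is inside.} Let $F,H_1,H_2,v_1,v_2$ be as in the previous proof, and let $\theta\ge\pi/2$ be the angle between $v_1$ and $v_2$; see the right half of Figure~\ref{fig:kites}. The vector $z=o_K-o_F$ lies in $\operatorname{span}(v_1,v_2)$ and has length $g$. By Lemmas~\ref{lem:H} and \ref{lem:foot}, $\langle z,v_i\rangle=h_{H_i}>0$. So $0<h_H\le g$ for every facet $H$ of $K$, we may define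
\[
\beta_H=\arccos(h_H/g)\in[0,\pi/2),
\]
and $\beta_i:=\beta_{H_i}$ is the angle between $z$ and $v_i$. Let $\varphi_i=\pm\beta_i$ be the signed angle from $z$ to $v_i$ in the plane, so $\theta=|\varphi_1-\varphi_2|$. If $\varphi_1\varphi_2\ge0$, then $\theta=|\beta_1-\beta_2|<\pi/2$, which is false. So $v_1,v_2$ lie strictly on opposite sides of the line $\mathbb Rz$, the vector $z$ is a positive combination of them, and
\begin{equation}\label{eq:beta}
\beta_{H_1}+\beta_{H_2}=\theta\ge\pi/2 .
\end{equation}
By (D2), $o_K$ lies strictly on the inner side of $H_1$ and $H_2$. Every facet of $K$ contains a ridge, so $o_K\in\operatorname{relint}K$. By \eqref{eq:pyth}, $o_H=o_K+\rho_HN_H$ and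
\[
\rho_H^2=|o_H|^2-|o_K|^2=g^2-h_H^2,\qquad\text{so}\quad\rho_H=g\sin\beta_H .
\]

\emph{Part (a).} Put $\beta^*=\arccos(e_0/g)<\pi/2$. Lemma~\ref{lem:hbig} gives $\beta_H\le\beta^*$ and $\rho_H\le\sqrt{g^2-e_0^2}$ for all $H$. Every $H$ has an adjacent facet, so \eqref{eq:beta} gives $\beta_H\ge\pi/2-\beta^*$, and $\rho_H\ge g\cos\beta^*=e_0$.

\emph{Part (b).} This is a packing argument: seen from $o_K$, each facet occupies a large circular cone. By Lemma~\ref{lem:H}, $\operatorname{relint}H$ contains the open ball of radius $h_H$ about $o_H=o_K+\rho_HN_H$ in $\operatorname{aff}H$. A ray from $o_K$ in $\operatorname{aff}K$ meets this ball if its direction makes an angle less than $\arctan(h_H/\rho_H)=\pi/2-\beta_H$ with $N_H$, in particular if the angle is less than $\pi/2-\beta^*$. Suppose the angle between $N_H$ and $N_{H'}$ were less than $\pi-2\beta^*$. Then the ray with direction $N_H+N_{H'}\ne0$ would meet both $\operatorname{relint}H$ and $\operatorname{relint}H'$. These sets are disjoint and the ray meets the relative boundary of $K$ only once, a contradiction. Hence $\langle N_H,N_{H'}\rangle\le\cos(\pi-2\beta^*)=1-2\cos^2\beta^*=1-2e_0^2/g^2$.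
\end{proof}

Part (a) shows $g_K^2\ge2e_0^2$ for every $K$, and the cube attains equality.

\section{From a nearly orthogonal triple to the cube}\label{sec:cube}

Scale $P$ so that $e_0=1$. So far only $d\ge k+2$ was needed. The hypothesis $d\ge k+27$ is used in the next lemma and nowhere else.

\begin{lemma}\label{lem:small}
There is a $(k+2)$-face $K$ with $g_K^2<\frac94$.
\end{lemma}

\begin{proof}
Let $E$ be minimal, let $u_1,\dots,u_m$ be as in Lemma~\ref{lem:minimal} with $m=d-k+1\ge28$, and put $a_{ij}=-\langle u_i,u_j\rangle\ge0$. By linear independence $0<|\sum_iu_i|^2=m-2\sum_{i<j}a_{ij}$, so $\sum_{i<j}a_{ij}<m/2$. Each pair lies in $m-2$ of the $m(m-1)(m-2)/6$ triples, so the average over triples $\{i,j,l\}$ of $a_{ij}+a_{il}+a_{jl}$ is less than $\frac3{m-1}\le\frac19$. After renumbering, $s:=a_{12}+a_{13}+a_{23}<\frac19$.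

Let $K\supset E$ be the face corresponding to $\{1,2,3\}$ and $w=o_K-o_E$. By \eqref{eq:pyth}, $w=x_1u_1+x_2u_2+x_3u_3$ with real $x_i$, and $|w|^2=|o_E|^2-|o_K|^2=1+g_K^2$. By Lemma~\ref{lem:foot}, $\langle w,u_i\rangle=e_E=1$ for $i=1,2,3$. So $|w|^2=\sum_ix_i$, and also $|w|^2=\sum_ix_i^2-2\sum_{i<j}a_{ij}x_ix_j$. Subtracting the second expression from twice the first gives
\[
|w|^2=2\sum_ix_i-\sum_ix_i^2+2\sum_{i<j}a_{ij}x_ix_j .
\]
Renumber so that $x_1x_2$ is the largest of the three products $x_ix_j$. Since $a_{ij}\ge0$, the last term is at most $2s\,x_1x_2\le s(x_1^2+x_2^2)$. With the inequality $2x-\gamma x^2\le1/\gamma$ for $\gamma>0$ we obtain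
\[
|w|^2\le\sum_{i=1,2}\bigl(2x_i-(1-s)x_i^2\bigr)+\bigl(2x_3-x_3^2\bigr)\le\frac2{1-s}+1 .
\]
Hence $g_K^2\le\frac2{1-s}<\frac94$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:centered}]
\emph{One $(k+2)$-face is a box.} Let $K$ be as in Lemma~\ref{lem:small}. Lemma~\ref{lem:K} gives $1\le\rho_H<\sqrt{9/4-1}=\sqrt5/2$, $\langle N_H,N_{H'}\rangle<1-\frac89=\frac19$ for $H\ne H'$, and $\langle N_H,N_{H'}\rangle\ge0$ for adjacent facets. By Lemma~\ref{lem:box}, $K$ is a box.

\emph{All $k$-faces are cubes.} Choose $F\subset H\subset K$. Both $F$ and $H$ are boxes, and all dihedral angles of $H$ equal $\pi/2$. Every facet $E$ of $F$ is a ridge of $H$, so $e_E=h_H$ by \eqref{eq:tan}. One of these $E$ is minimal, so $e_E=1$ for all of them. Thus $o_F\in\operatorname{relint}F$ has distance $1$ from each facet hyperplane of the box $F$, and all side lengths of $F$ equal $2$. By transitivity every $k$-face of $P$ is a cube of edge length $2$. Here we use $k\ge2$: every $2$-face and every edge of $P$ is a face of a $k$-face, so all $2$-faces are squares of side $2$ and all edges have length $2$. (For $k=1$ we would learn only that all edges have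 length $2$, which also holds in a scaled copy of Example~\ref{ex:hexagons}.)

\emph{The vertices.} Let $y$ be a vertex. The extreme rays of $C(\{y\},P)$ are the edge directions at $y$, and two of them that span a $2$-face are orthogonal. By Lemma~\ref{lem:cone} the cone is simplicial. So there are exactly $d$ edges at $y$, any two of them span a $2$-face of $P$, and hence they are pairwise orthogonal.

\emph{$P$ is a cube.} Fix a vertex $x$ with edge directions $b_1,\dots,b_d$, an orthonormal basis. For $S\subset\{1,\dots,d\}$ put $x_S=x+2\sum_{i\in S}b_i$, and let $\sigma_i(S)=-1$ for $i\in S$ and $\sigma_i(S)=1$ otherwise. Call $S$ \emph{good} if $x_S$ is a vertex with edge directions $\sigma_1(S)b_1,\dots,\sigma_d(S)b_d$. The empty set is good. Let $S$ be good, $y=x_S$, $\sigma_j=\sigma_j(S)$. The neighbor of $y$ in direction $\sigma_ib_i$ is $y'=y+2\sigma_ib_i=x_{S'}$, where $S'$ is the symmetric difference of $S$ and $\{i\}$. At $y'$ there is the edge direction $-\sigma_ib_i$, back to $y$. For $j\ne i$, the square at $y$ spanned by $\sigma_ib_i$ and $\sigma_jb_j$ has the edge from $y'$ to $y'+2\sigma_jb_j$, so $\sigma_jb_j$ is an edge direction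 at $y'$. These are $d$ directions, hence all of them, and $S'$ is good. It follows that every $S$ is good and that all neighbors of a point $x_S$ are again of this form. The graph of $P$ is connected, so the vertices of $P$ are exactly the points $x_S$, and $P=x+\sum_i[0,2]\,b_i$ is a cube.
\end{proof}

\begin{remark}
The number $27$ arises as follows. The proof of Lemma~\ref{lem:small} gives $g_K^2<2/(1-\frac3{d-k})$ when $d-k>3$, and this bound is at most $\frac94$ exactly when $d-k\ge27$. The threshold $\frac94$ yields the constants $\sqrt5/2$ and $\frac19$ of Lemma~\ref{lem:box}, whose proof needs the inequalities $\frac{4\sqrt5}9<1$ and $\frac18>\frac19$.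
\end{remark}

\begin{thebibliography}{9}

\bibitem{Cox}
Coxeter, \emph{Regular Polytopes}, Ch.~XI.

\bibitem{GW}
Frank G\"oring, Martin Winter, \emph{The Edge-transitive Polytopes that are not Vertex-transitive}, arXiv:2005.14285 (2020).

\end{thebibliography}
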